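\title{The factorial rate of subgroup growth of right-angled Coxeter groups}

\begin{abstract}
Let $\Gamma$ be the right-angled Coxeter group of a finite graph $\mathcal G$ that is not complete, and let $s_n(\Gamma)$ be the number of subgroups of index $n$ in $\Gamma$. We prove that $\log s_n(\Gamma)=(\gamma(\mathcal G)-1)\,n\log n+O(n\sqrt{\log n})$, where $\gamma(\mathcal G)$ is the maximum of $\sum_i(1-2^{-|\mathcal C_i|})$ over the induced subgraphs of $\mathcal G$ whose connected components $\mathcal C_i$ are complete. This answers affirmatively a question from work of Baik, Petri and Raimbault. It follows that $\lim \log s_n(\Gamma)/(n\log n)$ is $0$ exactly when $\Gamma$ is virtually abelian and is at least $1/4$ otherwise. The proof counts permutation actions one generator at a time, after removing the edges of the action graph that short cycles make redundant.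
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finitely generated group $\Gamma$, let $s_n(\Gamma)$ be the number of subgroups of index exactly $n$. Such a subgroup is a point stabilizer of a transitive action on $n$ points, and $s_n(\Gamma)=t_n(\Gamma)/(n-1)!$, where $t_n(\Gamma)$ is the number of homomorphisms $\Gamma\to S_n$ with transitive image (Lemma~\ref{lem:hall}). If $\Gamma$ has $d$ generators, then $t_n(\Gamma)\le (n!)^d$, so $\log s_n(\Gamma)\le (d-1)\,n\log n+\log n$. Thus $n\log n$ is the largest scale on which $\log s_n(\Gamma)$ can grow, and the ratio $\log s_n(\Gamma)/(n\log n)$ measures how much freedom the relations of $\Gamma$ leave to its permutation actions. We determine the limit of this ratio for all infinite right-angled Coxeter groups.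

Let $\mathcal G$ be a finite simple graph with vertex set $V$, and write $v\sim w$ for adjacency. The \emph{right-angled Coxeter group} of $\mathcal G$ is
\[
\operatorname{Cox}(\mathcal G)=\bigl\langle\, \sigma_v\ (v\in V)\ :\ \sigma_v^2=1,\ \ \sigma_v\sigma_w=\sigma_w\sigma_v \text{ if } v\sim w \,\bigr\rangle .
\]
The complete graph on $k$ vertices gives $(\mathbb Z/2)^k$, and two non-adjacent vertices give the infinite dihedral group $D_\infty=\mathbb Z/2*\mathbb Z/2$. A disjoint union of graphs gives the free product of the groups; adding all edges between the two graphs gives the direct product instead.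

Which limit should one expect? A homomorphism from a free product to $S_n$ is a free choice of one homomorphism for each factor, so the numbers of homomorphisms multiply. The group $(\mathbb Z/2)^k$ has at least $(n!)^{1-2^{-k}}e^{-O(n)}$ actions on $n$ labeled points, obtained by making almost all orbits regular (Lemma~\ref{lem:ak}). So if $\mathcal G$ is a disjoint union of complete graphs on $k_1,\dots,k_q$ vertices, the exponent $\sum_i(1-2^{-k_i})$ appears. For a general graph we can let all generators outside such a subgraph act trivially. This leads to the following definitions. An induced subgraph $\mathcal C$ of $\mathcal G$ is a \emph{clique collection} if each of its connected components $\mathcal C_1,\dots,\mathcal C_q$ is a complete graph. Its \emph{weight} is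
\[
w(\mathcal C)=\sum_{i=1}^q\Bigl(1-\frac1{2^{|\mathcal C_i|}}\Bigr),
\]
where $|\mathcal C_i|$ is the number of vertices, and $\gamma(\mathcal G)$ is the maximum of $w(\mathcal C)$ over all clique collections in $\mathcal G$. For example, $\gamma=q/2$ for the graph with $q$ vertices and no edges. For the pentagon $\gamma=\frac34+\frac12=\frac54$: four or five vertices do not form a clique collection, three vertices do so only if they form an edge and the opposite vertex, and two vertices have weight at most $1$.

Passing from all actions to subgroups divides by $(n-1)!$ and should lower the exponent by $1$. The problem, which comes from the paper \cite{BPR} of Baik, Petri and Raimbault, is to prove or disprove that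
\begin{equation}\label{eq:limit}
\lim_{n\to\infty}\frac{\log s_n(\operatorname{Cox}(\mathcal G))}{n\log n}=\gamma(\mathcal G)-1
\end{equation}
for every finite graph $\mathcal G$ that is not complete. The hypothesis cannot be dropped: if $\mathcal G$ is complete, the group is finite and $s_n=0$ for $n>2^{|V|}$. We prove \eqref{eq:limit} with an error term.

\begin{theorem}\label{thm:hom}
Let $\mathcal G$ be a finite nonempty graph, $\Gamma=\operatorname{Cox}(\mathcal G)$ and $\gamma=\gamma(\mathcal G)$. There is a constant $c=c(\mathcal G)$ such that for all $n\ge2$
\[
\gamma\, n\log n-cn\ \le\ \log|\operatorname{Hom}(\Gamma,S_n)|\ \le\ \gamma\, n\log n+c\,n\sqrt{\log n}.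
\]
\end{theorem}

\begin{theorem}\label{thm:sub}
Let $\mathcal G$ be a finite graph that is not complete, $\Gamma=\operatorname{Cox}(\mathcal G)$ and $\gamma=\gamma(\mathcal G)$. There is a constant $c=c(\mathcal G)$ such that for all $n\ge2$
\[
(\gamma-1)\, n\log n-cn\ \le\ \log s_n(\Gamma)\ \le\ (\gamma-1)\, n\log n+c\,n\sqrt{\log n}.
\]
In particular \eqref{eq:limit} holds.
\end{theorem}

\begin{corollary}\label{cor:gap}
Let $\mathcal G$ be a finite graph that is not complete and $\Gamma=\operatorname{Cox}(\mathcal G)$. The following are equivalent: \textup{(i)} the limit in \eqref{eq:limit} is $0$; \textup{(ii)} $\Gamma$ is virtually abelian; \textup{(iii)} $\Gamma\cong(\mathbb Z/2)^a\times D_\infty^{\,b}$ with $a\ge0$ and $b\ge1$. Otherwise the limit is at least $1/4$, and the value $1/4$ is attained.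
\end{corollary}

The lower bounds follow the heuristic above (Section~\ref{sec:lower}). The substance is the upper bound, which says that letting further generators act gains nothing on the scale $n\log n$. Section~\ref{sec:count} sets up the counting scheme, carries it out by hand for the path on three vertices, and isolates the three ingredients of the general case; these occupy Sections~\ref{sec:weight}--\ref{sec:reduction} and are combined in Section~\ref{sec:upper}. Section~\ref{sec:gap} proves Corollary~\ref{cor:gap}.

\section{Actions, and the lower bounds}\label{sec:lower}

Throughout, $\mathcal G$ is a finite nonempty graph, $N=|V|$, $\Gamma=\operatorname{Cox}(\mathcal G)$ and $\gamma=\gamma(\mathcal G)$. Logarithms are natural, and constants implied by $O(\cdot)$ depend only on $\mathcal G$ unless indicated. We identify a subset of $V$ with the subgraph it induces. A \emph{clique} is a set of pairwise adjacent vertices; the empty set is a clique. The \emph{link} $\operatorname{Lk}(u)$ is the set of neighbors of $u$, so $u\notin\operatorname{Lk}(u)$.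

An \emph{action} is a homomorphism $\rho\colon\Gamma\to S_n$, where $S_n$ permutes $[n]=\{1,\dots,n\}$. It is the same as a family of permutations $\rho(\sigma_u)$, $u\in V$, whose squares are trivial and which commute along the edges of $\mathcal G$. We write $ux$ for $\rho(\sigma_u)x$. For $A\subset V$, let $\langle A\rangle$ be the subgroup generated by the $\sigma_a$ with $a\in A$; its orbits on $[n]$ are the \emph{$A$-orbits}.

The inequality $y^p/p!\le e^y$ ($y\ge0$, $p\ge0$ an integer) gives the estimates
\begin{equation}\label{eq:fact}
n\log n-n\le\log n!\le n\log n,\qquad \binom nd\le\frac{n^d}{d!}\le\Bigl(\frac{en}{d}\Bigr)^{d}.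
\end{equation}
We also use the following fact about graphs:
\begin{equation}\label{eq:P3}
\text{$C\subset V$ is a clique collection if and only if $C\cap\operatorname{Lk}(v)$ is a clique for every $v\in C$.}
\end{equation}
Equivalently, $C$ contains no induced path on three vertices. Indeed, such a path lies in one component and prevents it from being complete. Conversely, if two non-adjacent vertices lie in one component, the first three vertices of a shortest path between them form an induced path.

\begin{lemma}\label{lem:hall}
For every finitely generated group $\Gamma$ we have $s_n(\Gamma)=t_n(\Gamma)/(n-1)!$.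
\end{lemma}

\begin{proof}
Send a transitive action to the stabilizer of the point $1$. The actions with stabilizer $H$ are obtained by transporting the action on $\Gamma/H$ along the $(n-1)!$ bijections $\Gamma/H\to[n]$ that send $H$ to $1$. Two such bijections give the same action only if they differ by an automorphism of the $\Gamma$-set $\Gamma/H$ fixing $H$, and such an automorphism is trivial by transitivity.
\end{proof}

Let $C\subset V$. Sending $\sigma_v$ to $\sigma_v$ for $v\in C$ and to $1$ for $v\notin C$ respects the relations and defines a homomorphism $r\colon\Gamma\to\operatorname{Cox}(C)$. The homomorphism $i\colon\operatorname{Cox}(C)\to\Gamma$, $\sigma_v\mapsto\sigma_v$, satisfies $r\circ i=\mathrm{id}$. Hence $\operatorname{Cox}(C)$ is both a quotient and a subgroup of $\Gamma$. Composition with $r$ sends distinct actions of $\operatorname{Cox}(C)$ to distinct actions of $\Gamma$ and preserves transitivity.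

\begin{lemma}\label{lem:ak}
For $k\ge0$ let $a_k(n)=|\operatorname{Hom}((\mathbb Z/2)^k,S_n)|$. Then $\log a_k(n)\ge(1-2^{-k})\,n\log n-O_k(n)$ for $n\ge1$.
\end{lemma}

\begin{proof}
Let $G=(\mathbb Z/2)^k$, $m=\lfloor n/2^k\rfloor$ and $r=n-2^km<2^k$. Let $\Omega$ be the $G$-set made of $m$ regular orbits and $r$ fixed points. Each bijection $\Omega\to[n]$ yields an action of $G$ on $[n]$, and two bijections yield the same action exactly when they differ by an automorphism of $\Omega$. An automorphism permutes the $m$ regular orbits, is determined on each by the image of one point in the target orbit, and permutes the remaining $r$ points. So there are $m!\,2^{km}\,r!$ automorphisms, and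
\[
a_k(n)\ge\frac{n!}{2^{km}\,m!\,r!}.
\]
Now use $\log n!\ge n\log n-n$, $km\log2\le n$, $\log m!\le 2^{-k}n\log n$ and $r!\le(2^k)!$.
\end{proof}

\begin{proposition}\label{prop:lower}
For $n\ge2$ we have $\log|\operatorname{Hom}(\Gamma,S_n)|\ge\gamma\,n\log n-O(n)$. If $\mathcal G$ is not complete, then also $\log s_n(\Gamma)\ge(\gamma-1)\,n\log n-O(n)$.
\end{proposition}

\begin{proof}
Let $\mathcal C$ be a clique collection with $w(\mathcal C)=\gamma$ and components of sizes $k_1,\dots,k_q$. It suffices to count actions of $\operatorname{Cox}(\mathcal C)=(\mathbb Z/2)^{k_1}*\cdots*(\mathbb Z/2)^{k_q}$. There are $\prod_ia_{k_i}(n)$ of them, and Lemma~\ref{lem:ak} gives the first claim.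

For the second claim we need transitive actions, and we force transitivity with two generators from different factors. This is the only place where the hypothesis on $\mathcal G$ enters: two non-adjacent vertices show $\gamma\ge1$, a single clique has weight less than $1$, and so $q\ge2$. Fix vertices $a$ in the first component and $b$ in the second.

An ordering $(x_1,\dots,x_n)$ of $[n]$ defines $\pi=\prod_i(x_{2i-1}\;x_{2i})$ and $\pi'=\prod_i(x_{2i}\;x_{2i+1})$. The $2$-cycles of $\pi$ and $\pi'$ are the edges of the path $x_1,\dots,x_n$. Hence $\pi$ and $\pi'$ generate a transitive group, and the pair $(\pi,\pi')$ determines the ordering up to reversal. There are thus at least $n!/2$ such pairs. We let $a$ act as $\pi$ and $b$ as $\pi'$. In particular $t_n(\Gamma)\ge1$, so $s_n(\Gamma)\ge1$, and enlarging the constant we may assume $n\ge4$.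

An involution with $m$ two-cycles extends in at least $a_{k-1}(m)$ ways to an action of $(\mathbb Z/2)^k$ in which it is the image of a given generator: identify its moved points with $[m]\times\{0,1\}$ so that it flips the second coordinate, and let the other $k-1$ generators act through the first coordinate and fix all remaining points. For $\pi$ and $\pi'$ we have $n/4\le(n-2)/2\le m\le n/2$, so $m\log m\ge(\frac n2-1)\log\frac n4=\frac n2\log n-O(n)$ and
\[
\log a_{k-1}(m)\ge(1-2^{1-k})\,\tfrac n2\log n-O(n)=\bigl(\tfrac12-2^{-k}\bigr)n\log n-O(n).
\]
The factors with $i\ge3$ may act arbitrarily. All resulting actions are distinct and transitive, so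
\begin{align*}
\log t_n(\Gamma)&\ge n\log n\Bigl[1+\bigl(\tfrac12-2^{-k_1}\bigr)+\bigl(\tfrac12-2^{-k_2}\bigr)+\sum_{i\ge3}(1-2^{-k_i})\Bigr]-O(n)\\
&=\gamma\,n\log n-O(n).
\end{align*}
Lemma~\ref{lem:hall} and $\log(n-1)!\le n\log n$ finish the proof.
\end{proof}

\section{Building an action one generator at a time}\label{sec:count}

Fix a total order on $V$, and let $L_v=\{w\in\operatorname{Lk}(v):w<v\}$ be the set of earlier neighbors of $v$. We choose the permutations $\rho(\sigma_v)$ in increasing order of $v$. When the turn of $v$ comes, the only constraints are that $v$ be an involution or the identity and commute with $\langle L_v\rangle$. So $v$ permutes the $L_v$-orbits, and on each orbit $W$ it is determined by the image of one point $z$, because $vgz=gvz$ for $g\in\langle L_v\rangle$. Choosing $vz$ within a known orbit is cheap. The expensive choice, of order $n$, is that of the partner $vW$ when $vW\ne W$. Accordingly, let $c_v(\rho)$ be the number of unordered pairs $\{W,vW\}$ with $W$ an $L_v$-orbit and $vW\ne W$.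

\begin{lemma}\label{lem:count}
For every real $a\ge0$, the number of actions $\rho$ on $[n]$ with $\sum_vc_v(\rho)\le an$ is at most $(n+1)^Ne^{2Nn}n^{an}$.
\end{lemma}

\begin{proof}
Suppose $\rho(\sigma_w)$ is given for all $w<v$, and let $p\ge0$. We bound the number of choices of $\rho(\sigma_v)$ with $c_v=p$. The $p$ swapped pairs form a matching on the set of at most $n$ orbits, and there are at most $n^{2p}/p!\le n^pe^n$ such matchings. Given the matching, the image of the least point of an orbit $W$ lies in a known orbit (the partner of $W$, or $W$ itself) with $|W|$ points. This leaves at most $\prod_W|W|\le\prod_We^{|W|}=e^n$ choices. So there are at most $n^pe^{2n}$ choices in all. Multiplying over $v$, at most $n^{\sum_vp_v}e^{2Nn}$ actions have $c_v=p_v$ for all $v$, and there are at most $(n+1)^N$ vectors $(p_v)$ with $0\le p_v\le n$.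
\end{proof}

If every action satisfied $\sum_vc_v\le\gamma n$, Theorem~\ref{thm:hom} would follow at once. The smallest interesting graph shows that this fails, and how to repair it.

\begin{example}\label{ex:path}
Let $\mathcal G$ be the path with ends $u,w$ and middle vertex $v$, ordered $u<w<v$. Then $\Gamma=D_\infty\times\mathbb Z/2$, and $\gamma=1$ since a vertex, an edge and the pair $\{u,w\}$ have weights $\frac12,\frac34,1$. Here $L_u=L_w=\emptyset$ and $L_v=\{u,w\}$, so $c_u$ and $c_w$ count the $2$-cycles of $u$ and $w$. Draw these $2$-cycles as edges labeled $u$ and $w$. A $\{u,w\}$-orbit $W$ with $m$ points is then either a path with $m-1$ edges or a cycle with $m$ edges and alternating labels (a double edge if $m=2$). It contributes its number of edges to $c_u+c_w+c_v$, plus $\frac12$ if $vW\ne W$. A path contributes at most $m-\frac12$, and a cycle with $vW=W$ contributes $m$; both are within the budget $\gamma m$. A cycle with $vW\ne W$ contributes $m+\frac12$. If $4\mid n$, $u$ and $w$ act as the same fixed-point-free involution, and $v$ swaps its orbits in pairs, then $c_u+c_w+c_v=\frac54n$.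

The fault lies with Lemma~\ref{lem:count}, which charges a factor of order $n$ for every edge, although the last edge of a cycle is determined by the others. So we remove such edges before counting. For each pair $\{W,vW\}$ of distinct cycles choose an edge $\{x,wx\}$ in $W$ and redefine $w$ to fix the four points $x,wx,vx,vwx$. This set is invariant under $v$ and $w$, so the result $\rho'$ is again an action. It has the same $\{u,w\}$-orbits, but $W$ and $vW$ are now paths, so $\sum c(\rho')\le n$. To recover $\rho$ from $\rho'$ it suffices to say which paths are to be closed up by a $w$-edge between their ends, and this costs at most $2^n$. Lemma~\ref{lem:count} gives $|\operatorname{Hom}(\Gamma,S_n)|\le2^n(n+1)^3e^{6n}n^n$, the upper bound of Theorem~\ref{thm:hom} for this graph.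
\end{example}

Three features of the example guide the general proof. First, an edge must be removed together with its images under the commuting generators; this leads to \emph{bands} (Section~\ref{sec:bands}). Second, in the example a removed edge was recovered for free because a path has only two ends. In general we must record a word leading from one endpoint to the other, at a cost exponential in its length, and so we need a cutoff $M$ separating small orbits from large ones. Third, the orbits for different $v$ overlap in general, so the bookkeeping cannot proceed orbit by orbit. We distribute the cost over the points instead.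

In the example, the $\frac12$ that a swapped path contributes to $c_v$ can be split as $\frac12\cdot\frac12$ at each end, or placed on the single point if $m=1$. If instead $L_v$ is a clique of size $k$ and $W$ is a regular orbit of $\langle L_v\rangle$, symmetry suggests $\frac12\cdot2^{-k}$ at each of the $2^k$ points. One rule covers both cases. For $x\in[n]$ let $C_x=\{u\in V:ux\ne x\}$ be the set of generators moving $x$, and for $K,C\subset V$ put
\[
\varphi(K)=\begin{cases}2^{-|K|}&\text{if $K$ is a clique,}\\0&\text{otherwise,}\end{cases}
\qquad f(C)=\sum_{v\in C}\tfrac12\,\varphi(C\cap L_v).
\]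
Note that $\varphi(K)\ge\varphi(K')$ whenever $K\subset K'$. By commutation, $v$ moves all points of an $L_v$-orbit or none. Let $b_v(\rho)$ be the number of $L_v$-orbits $W$ whose points are moved by $v$ and which \emph{violate} the inequality
\begin{equation}\label{eq:orbit}
\sum_{x\in W}\varphi(C_x\cap L_v)\ge1 .
\end{equation}
Since $c_v$ is at most half the number of $L_v$-orbits whose points are moved by $v$, we have $c_v\le\frac12b_v+\frac12\sum_{x:\,v\in C_x}\varphi(C_x\cap L_v)$. Summing over $v$ and exchanging the order of summation,
\begin{equation}\label{eq:master}
\sum_{v\in V}c_v(\rho)\ \le\ \tfrac12\sum_{v\in V}b_v(\rho)+\sum_{x\in[n]}f(C_x).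
\end{equation}
In Example~\ref{ex:path}, the points of a path moved by $v$ have $f(C_x)=1$ in the interior, $\frac34$ at the ends and $\frac12$ if the path is a single point; the total is $m-\frac12$, as before. The orbits violating \eqref{eq:orbit} are the cycles.

It remains to show that $f\le\gamma$ (Section~\ref{sec:weight}), that \eqref{eq:orbit} holds for small orbits without redundant edges (Section~\ref{sec:walls}), and that every action can be reduced, at small cost, to one in which almost all relevant orbits are of this kind (Section~\ref{sec:reduction}).

\section{The weight of a point}\label{sec:weight}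

If $C$ is a clique collection, a component $\{w_1<\dots<w_m\}$ contributes $\sum_{i=1}^m2^{-i}=1-2^{-m}$ to $f(C)$, so $f(C)=w(C)$. The next lemma says that no other set does better.

\begin{lemma}\label{lem:weight}
For every $C\subset V$ we have $f(C)\le\gamma$.
\end{lemma}

The plan is to delete vertices from $C$ without decreasing $f$ until a clique collection remains. The effect of a deletion on $f$ depends on the order, so we first rewrite $f$ in a form that does not.

\begin{proof}
If $C\cap L_v$ is not a clique for some $v\in C$, delete $v$. Its term in $f(C)$ is $0$, and the other terms do not decrease, by monotonicity of $\varphi$. Repeating this, we may assume that $C$ has the property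
\begin{quote}
(P)\quad $C\cap L_v$ is a clique for every $v\in C$.
\end{quote}
Property (P) passes to subsets.

\emph{Step 1: under \textup{(P)}, $f(C)$ equals the order-free quantity}
\[
g(C)=-\sum_{\emptyset\ne K\subset C,\ K\text{ clique}}\bigl(-\tfrac12\bigr)^{|K|}.
\]
Group the nonempty cliques by their last vertex $v$. By (P), the cliques with last vertex $v$ are exactly the sets $\{v\}\cup K'$ with $K'$ an arbitrary subset of $C\cap L_v$. By the binomial theorem they contribute $\frac12\sum_{K'}(-\frac12)^{|K'|}=\frac12(1-\frac12)^{|C\cap L_v|}=\frac12\varphi(C\cap L_v)$ to $g(C)$.

\emph{Step 2: if $D$ satisfies \textup{(P)} and is not a clique, then $f(D)\ge1$.} Write $D=\{w_1<\dots<w_d\}$ and let $i\ge2$ be minimal such that $w_i$ fails to be adjacent to some of $w_1,\dots,w_{i-1}$. The terms of $w_1,\dots,w_{i-1}$ are $2^{-1},\dots,2^{-(i-1)}$, with sum $1-2^{-(i-1)}$. The set $D\cap L_{w_i}$ is a proper subset of the clique $\{w_1,\dots,w_{i-1}\}$, so the term of $w_i$ is at least $\frac12\,2^{-(i-2)}=2^{-(i-1)}$.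

\emph{Step 3: deletion.} Let $C$ satisfy (P) and not be a clique collection. By \eqref{eq:P3} there is $v\in C$ such that $D=C\cap\operatorname{Lk}(v)$ is not a clique. The cliques of $C$ containing $v$ are the sets $\{v\}\cup K'$ with $K'\subset D$ a clique, possibly empty. By Steps 1 and 2, which apply to $C$, $C\setminus\{v\}$ and $D$,
\[
f(C)-f(C\setminus\{v\})=\tfrac12\sum_{K'\subset D,\ K'\text{ clique}}\bigl(-\tfrac12\bigr)^{|K'|}=\tfrac12\bigl(1-g(D)\bigr)=\tfrac12\bigl(1-f(D)\bigr)\le0 .
\]
Iterating, we reach a clique collection $C'$ with $f(C)\le f(C')=w(C')\le\gamma$.
\end{proof}

The identity $f=g$ needs (P): for the star with three leaves and its center ordered last, $f=\frac32$ while $g=\frac42-\frac34=\frac54$.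

\section{Blocks, bands and deletion}\label{sec:bands}

Fix an action $\rho$ on $[n]$. The \emph{graph of $\rho$} has vertex set $[n]$ and, for each $u\in V$ and each $2$-cycle $\{x,ux\}$ of $u$, an edge labeled $u$ joining $x$ and $ux$. Two points may be joined by several edges with different labels. A \emph{walk} is a sequence of consecutive edges, and an \emph{$A$-walk} is a walk with all labels in $A$. The $A$-orbits are the connected components of the subgraph of edges with labels in $A$. We use repeatedly that two points of an $A$-orbit with at most $M$ points are joined by an $A$-walk of length at most $M-1$.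

A \emph{$u$-block} is a $\operatorname{Lk}(u)$-orbit. As $u$ commutes with $\langle\operatorname{Lk}(u)\rangle$, it permutes the $u$-blocks, and it fixes all points of a block $B$ or none; in the latter case $B$ is \emph{active}. For an active $u$-block $B$, the pair $j=\{B,uB\}$ is a \emph{$u$-band}; the case $uB=B$ is allowed. Its \emph{edge set} $E_j$ consists of the $u$-labeled edges $\{x,ux\}$ with $x\in B$, and its \emph{support} is $B\cup uB$. Every edge belongs to exactly one band, and distinct $u$-bands have disjoint supports. A walk \emph{crosses} $j$ each time it traverses an edge of $E_j$. In Example~\ref{ex:path}, $w$-blocks are $\{v\}$-orbits, and the two edges removed together form a $w$-band.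

Let $\mathcal D$ be a set of $u$-bands and $X$ the union of their supports. \emph{Deleting $\mathcal D$} means passing to $\rho'$, where $\rho'(\sigma_u)$ is the identity on $X$ and equals $\rho(\sigma_u)$ off $X$, and $\rho'(\sigma_w)=\rho(\sigma_w)$ for $w\ne u$. For an integer $M\ge1$, call $\rho$ \emph{$M$-bounded} if for every $u$ every active $u$-block has at most $M$ points.

\begin{lemma}\label{lem:delete}
The family $\rho'$ is an action. Its graph is the graph of $\rho$ with the edges in $\bigcup_{j\in\mathcal D}E_j$ removed. For every $A\subset V$, each $A$-orbit of $\rho'$ is contained in an $A$-orbit of $\rho$, and the $u$-blocks of $\rho'$ and $\rho$ coincide. If $\rho$ is $M$-bounded, so is $\rho'$.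
\end{lemma}

\begin{proof}
The set $X$ and its complement are invariant under $u$ and $\langle\operatorname{Lk}(u)\rangle$. On each of them $\rho'(\sigma_u)$ has trivial square and commutes with $\langle\operatorname{Lk}(u)\rangle$, so all relations hold. The statement on graphs is the definition, and it implies the statement on orbits. The $u$-blocks are unchanged because $u\notin\operatorname{Lk}(u)$. Finally, a point moved by $\rho'(\sigma_w)$ is moved by $\rho(\sigma_w)$, so an active $w$-block of $\rho'$ lies in an active $w$-block of $\rho$.
\end{proof}

Which bands are redundant? Lying on a short cycle is the wrong criterion. If $u\sim w$, the square $x,ux,wux,wx$ is forced by the relations of $\Gamma$, and Lemma~\ref{lem:count} already accounts for it. Such a square crosses the band of $\{x,ux\}$ twice, whereas the harmful cycles of Example~\ref{ex:path} cross the deleted band once. Parity makes the distinction.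

\begin{definition}\label{def:odd}
Let $M\ge1$ and let $\rho$ be $M$-bounded. A band is \emph{odd} if some closed walk of length at most $2M$ in the graph of $\rho$ crosses it an odd number of times.
\end{definition}

The bound $2M$ is chosen because the closed walks below are concatenations of two walks of length at most $M$.

\begin{lemma}\label{lem:twosided}
Let $\rho$ be $M$-bounded. If the $u$-band $j=\{B,uB\}$ is not odd, then $B\cap uB=\emptyset$.
\end{lemma}

\begin{proof}
Otherwise $uB=B$, since blocks are equal or disjoint. For $x\in B$, the edge from $x$ to $ux$ followed by a $\operatorname{Lk}(u)$-walk of length at most $M-1$ back to $x$ is a closed walk of length at most $M$ crossing $j$ once.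
\end{proof}

\section{Walls in small orbits}\label{sec:walls}

\begin{proposition}\label{prop:orbit}
Let $\rho$ be $M$-bounded, let $A\subset V$, and let $Y$ be an $A$-orbit with $|Y|\le M$ such that no edge with label in $A$ and endpoints in $Y$ belongs to an odd band. Then $\sum_{x\in Y}\varphi(C_x\cap A)\ge1$.
\end{proposition}

Two extreme cases show what this says. If $\mathcal G$ is complete, $A=V$ and $Y$ is a regular orbit of $(\mathbb Z/2)^N$, each of the $2^N$ points has $\varphi=2^{-N}$ and the sum is $1$. If $\mathcal G$ has no edges, then blocks are points and bands are single edges, so the hypothesis makes $Y$ a tree. Then $\varphi(C_x\cap A)$ is $\frac12$ at the leaves and $0$ at points of degree at least $2$, and the proposition says that a finite tree with an edge has at least two leaves. In general, the edges of the tree are replaced by \emph{walls}, which cut $Y$ in two, and leaves are replaced by inclusion-minimal sides of walls.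

Both hypotheses on $Y$ are needed. Let $\mathcal G$ consist of two non-adjacent vertices, let $A=V$, and let $Y$ be a cycle with $m$ points, so that the sum is $0$. If $m\le M$, every edge of $Y$ is an odd band. If $m>2M$, no edge of $Y$ is: a closed walk of length at most $2M$ misses an edge of the cycle, hence runs in a path and traverses every edge an even number of times.

For the rest of this section $\rho,M,A,Y$ are as in the proposition. Every $A$-walk starting in $Y$ stays in $Y$ and crosses only bands that are not odd.

The proof is by induction on the set of labels, passing from $A'\subset A$ to $A'\cap\operatorname{Lk}(s)$. For this we must know that a point in both the $A'$-orbit and the $\operatorname{Lk}(s)$-orbit of $x$ lies in its $(A'\cap\operatorname{Lk}(s))$-orbit. For general actions such a statement is false: if $ux=wx\ne x$, then $ux$ is in the $\{u\}$-orbit and the $\{w\}$-orbit of $x$ but not in the $\emptyset$-orbit. Without odd bands it holds.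

\begin{lemma}\label{lem:intersect}
Let $S\subset A$, $T\subset V$ and $x,z\in Y$. Let $\alpha$ be an $S$-walk from $x$ to $z$ of length $\ell\le M$, and $\beta$ a $T$-walk from $x$ to $z$ of length at most $M$. Then there is an $(S\cap T)$-walk from $x$ to $z$ of length at most $\ell$.
\end{lemma}

\begin{proof}
We use induction on $\ell$, for all $T,x,z,\alpha,\beta$ at once. If all labels of $\alpha$ lie in $T$, take $\alpha$. Otherwise $\alpha$ traverses an edge with a label $t\in S\setminus T$; let $j$ be its band, which is not odd. The closed walk $\alpha\beta^{-1}$ has length at most $2M$, so it crosses $j$ an even number of times. The walk $\beta$ has no label $t$ and does not cross $j$. Hence $\alpha$ crosses $j$ at least twice, and we shorten $\alpha$ by cancelling two crossings (Figure~\ref{fig:shorten}).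

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[rounded corners,gray] (-0.8,-0.5) rectangle (4.8,0.5);
\draw[rounded corners,gray] (-0.8,1.5) rectangle (4.8,2.5);
\node at (5.2,0.3) {$B$}; \node at (5.25,2.3) {$tB$};
\draw[thick] (-2,-0.9) -- (0,0) -- node[left] {$t$} (0,2);
\draw[thick] (0,2) .. controls (1,3.9) and (3,3.9) .. node[above] {$\alpha_0$} (4,2);
\draw[thick] (4,2) -- node[right] {$t$} (4,0) -- (6,-0.9);
\draw[dashed] (0,2) -- node[above] {$\tau$} (4,2);
\draw[dashed] (0,0) -- node[above] {$t\tau$} (4,0);
\foreach \p in {(0,0),(0,2),(4,2),(4,0),(-2,-0.9),(6,-0.9)} \fill \p circle (1.8pt);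
\node[below] at (0.15,0) {$p$}; \node[left] at (0,2) {$tp$};
\node[right] at (4,2) {$q$}; \node[below] at (3.8,0) {$tq$};
\node[left] at (-2,-0.9) {$x$}; \node[right] at (6,-0.9) {$z$};
\end{tikzpicture}
\caption{Cancelling two consecutive crossings of the $t$-band $\{B,tB\}$. The walk from $x$ to $z$ (solid) enters $tB$ at $tp$, follows $\alpha_0$ and leaves $tB$ at $q$. The part $\alpha_0$ is replaced by a walk $\tau$, no longer than $\alpha_0$, whose labels commute with $t$. Its image $t\tau$ joins $p$ to $tq$ and saves the two edges labeled $t$.}
\label{fig:shorten}
\end{figure}

Take two consecutive crossings, the first from $p$ to $tp$ and the second from $q$ to $tq$, and let $\alpha_0$ be the part of $\alpha$ from $tp$ to $q$. It does not cross $j$ and has length at most $\ell-2$. Let $B$ be the $t$-block of $p$, so $j=\{B,tB\}$, $|B|=|tB|\le M$, and $q\in B\cup tB$.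

Suppose $q\in B$. Follow the edge from $p$ to $tp$, then $\alpha_0$, then a $\operatorname{Lk}(t)$-walk of length at most $M-1$ from $q$ to $p$. This closed walk has length at most $1+(M-2)+(M-1)\le2M$ and crosses $j$ once, which is impossible.

So $tp$ and $q$ both lie in $tB$ and are joined by a $\operatorname{Lk}(t)$-walk of length at most $M-1$. The induction hypothesis, applied to $\alpha_0$ and this walk, gives an $(S\cap\operatorname{Lk}(t))$-walk $\tau$ from $tp$ to $q$ that is no longer than $\alpha_0$. For $s\in\operatorname{Lk}(t)$ the permutation $t$ maps the $s$-labeled edge $\{y,sy\}$ to the $s$-labeled edge $\{ty,sty\}$, so $t\tau$ is a walk with the same labels from $p$ to $tq$. Substituting it for the part of $\alpha$ from $p$ to $tq$ gives an $S$-walk from $x$ to $z$ of length at most $\ell-2$. The induction hypothesis applied to this walk and $\beta$ finishes the proof.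
\end{proof}

Let $A'\subset A$ and let $Y'\subset Y$ be an $A'$-orbit. We regard $Y'$ as a connected graph whose edges are the edges with labels in $A'$ and endpoints in $Y'$. A \emph{wall} of $Y'$ is a nonempty set consisting of all edges of $Y'$ that belong to one band. Each edge of $Y'$ lies in exactly one wall, and all edges of a wall have the same label.

\begin{lemma}\label{lem:wall}
Let $E$ be the wall of $Y'$ containing the $s$-labeled edge $\{x,sx\}$, and let $U$ be the $(A'\cap\operatorname{Lk}(s))$-orbit of $x$. Then $E$ is the set of $s$-labeled edges $\{y,sy\}$ with $y\in U$. Removing the edges of $E$ from $Y'$ leaves exactly two components, one containing $U$ and the other containing $sU$.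
\end{lemma}

\begin{proof}
Let $j=\{B,sB\}$, with $x\in B$, be the band of the edge; it is not odd. Since $U\subset Y'\cap B$, the edges $\{y,sy\}$ with $y\in U$ lie in $E$. Conversely, an edge of $E$ has the form $\{y,sy\}$ with $y\in Y'\cap B$. As $|Y'|\le M$ and $|B|\le M$, the point $y$ is reached from $x$ by an $A'$-walk and by a $\operatorname{Lk}(s)$-walk, both of length at most $M-1$. Lemma~\ref{lem:intersect} gives $y\in U$.

If $x$ and $sx$ were connected in $Y'-E$, a walk of length at most $M-1$ between them in $Y'-E$, together with the edge $\{x,sx\}$, would be a closed walk of length at most $M$ crossing $j$ once. So they lie in different components. The sets $U$ and $sU$ are the $(A'\cap\operatorname{Lk}(s))$-orbits of $x$ and $sx$, so each is connected by edges not labeled $s$ and lies in one component of $Y'-E$. Since $Y'$ is connected, every component of $Y'-E$ contains an endpoint of an edge of $E$, that is, a point of $U\cup sU$. Hence there are exactly two components.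
\end{proof}

The vertex sets of these two components are the \emph{half-spaces} of $E$.

\begin{proof}[Proof of Proposition~\ref{prop:orbit}]
We prove by induction on $|A'|$ that $\sum_{x\in Y'}\varphi(C_x\cap A')\ge1$ for all $A'\subset A$ and all $A'$-orbits $Y'\subset Y$; the case $A'=A$ is the proposition. If $Y'$ has no edge, it is a single point $x$ with $C_x\cap A'=\emptyset$, and the sum is $1$. Otherwise take any wall of $Y'$. Each of its two half-spaces contains a half-space of $Y'$ that is minimal under inclusion among the half-spaces of all walls of $Y'$. These two minimal half-spaces are disjoint, so it suffices to show $\sum_{x\in H}\varphi(C_x\cap A')\ge\frac12$ for every minimal half-space $H$.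

Let $H$ be a half-space of the wall $E$ with label $u$. By Lemma~\ref{lem:wall}, applied to an endpoint in $H$ of an edge of $E$, there is an $(A'\cap\operatorname{Lk}(u))$-orbit $U\subset H$ with $uU\cap H=\emptyset$ such that all edges of $E$ join $U$ to $uU$. We claim that
\begin{equation}\label{eq:leaf}
C_x\cap A'\subset\{u\}\cup\operatorname{Lk}(u)\qquad\text{for every }x\in U .
\end{equation}
In a tree this says that no second edge leaves the point $x$. Suppose $s\in C_x\cap A'$ with $s\ne u$ and $s\notin\operatorname{Lk}(u)$. The $s$-labeled edge $\{x,sx\}$ is not in $E$, so $sx\in H$. Let $E'$ be the wall containing this edge. The set $U\cup uU$ is connected by edges with labels in $(A'\cap\operatorname{Lk}(u))\cup\{u\}$, which does not contain $s$. Hence $U\cup uU$ lies in the half-space of $E'$ containing $x$, and the other half-space $H'$, which contains $sx$, is disjoint from $U\cup uU$. Now $H'$ is connected by edges with both endpoints in $H'$, and none of these lies in $E$. So $H'$ lies in the component of $Y'-E$ containing $sx$, that is, $H'\subset H$. Since $x\in H\setminus H'$, this contradicts the minimality of $H$.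

Let $A''=A'\cap\operatorname{Lk}(u)$ and $x\in U$. Since $u\in C_x\cap A'$, \eqref{eq:leaf} gives $C_x\cap A'=\{u\}\cup(C_x\cap A'')$. The vertex $u$ is adjacent to all of $A''$ and is not in $A''$, so $\varphi(C_x\cap A')=\frac12\varphi(C_x\cap A'')$. As $|A''|<|A'|$ and $U\subset Y$ is an $A''$-orbit, the induction hypothesis yields
\[
\sum_{x\in H}\varphi(C_x\cap A')\ge\tfrac12\sum_{x\in U}\varphi(C_x\cap A'')\ge\tfrac12 .\qedhere
\]
\end{proof}

\section{Reduction to good actions}\label{sec:reduction}

Fix an integer $M\ge1$. An action on $[n]$ is \emph{good} if it is $M$-bounded and, for each $u\in V$, has fewer than $n/M^2$ odd $u$-bands.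

\begin{proposition}\label{prop:reduce}
Let $T=3NM^3$ and $K=(N+1)^{4M}$. There is a map $\rho\mapsto\rho^*$ from $\operatorname{Hom}(\Gamma,S_n)$ to the set of good actions all of whose fibers have at most
\[
n^{Nn/M}\cdot(T+1)\,(Nn)^{T}\,(9M^3K)^{Nn}
\]
elements.
\end{proposition}

The map is a sequence of deletions in two stages. Large blocks are few, so the action of $u$ on them is cheap to record, and we delete their bands first. Odd bands can be numerous, but each deleted edge is recovered from a short word. Two difficulties arise here. If we delete all odd bands at once, we may destroy the walks needed for recovery. If we delete them one at a time, naming the band costs a factor of order $n$ each time, which is what we are trying to save. So in each round we delete a set of bands that do not interfere with each other and whose supports cover at least a fraction $1/(3M^3)$ of $[n]$; naming such a set costs only a factor $9M^3$ per point. This is also why we stop at the threshold $n/M^2$ and do not insist on removing every odd band.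

The non-interfering set comes from Tur\'an's theorem in the following form: \emph{a graph with $m\ge1$ vertices and at most $km$ edges has an independent set of at least $m/(2k+1)$ vertices}. (Order the vertices uniformly at random and keep those that precede all their neighbors. This set is independent and has expected size $\sum_y1/(\deg y+1)$, which is at least $m/(2k+1)$ by convexity, the average degree being at most $2k$.)

\begin{proof}
\emph{Stage 1: large blocks.} For $u$ running through $V$ in order, delete all $u$-bands whose blocks have more than $M$ points. The result is $M$-bounded. Indeed, the permutation assigned to $u$ does not change after the step for $u$; a point that it moves lies, right after that step, in a $u$-block with at most $M$ points; and blocks do not grow in later steps (Lemma~\ref{lem:delete}).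

Let the step for $u$ take $\rho$ to $\rho'$. The two actions have the same $u$-blocks, and $\rho(\sigma_u)=\rho'(\sigma_u)$ on blocks with at most $M$ points, because $|uB|=|B|$. On each of the at most $n/M$ larger blocks, $\rho(\sigma_u)$ is determined by the image of the least point, as $\rho(\sigma_u)$ commutes with $\langle\operatorname{Lk}(u)\rangle$. So a step has fibers of size at most $n^{n/M}$, and Stage 1 has fibers of size at most $n^{Nn/M}$.

\emph{Stage 2: odd bands.} Now $\rho$ is $M$-bounded, and it stays so under deletions. As long as $\rho$ is not good, perform the following round, making all choices by a fixed rule. Let $u$ be the first vertex whose set $J$ of odd $u$-bands has $|J|\ge n/M^2$. For $j\in J$ choose a closed walk $\omega_j$ of length at most $2M$ crossing $j$ an odd number of times. Join $j\ne j'$ in $J$ if $\omega_j$ crosses $j'$ or $\omega_{j'}$ crosses $j$. Each $\omega_j$ crosses at most $2M$ bands, so this graph has at most $2M|J|$ edges and an independent set $\mathcal D$ with $|\mathcal D|\ge|J|/(4M+1)\ge n/(5M^3)$. Delete $\mathcal D$, obtaining $\rho'$. Let $X$ be the union of the supports. They are disjoint and have at least two points each, so $d=|X|\ge2n/(5M^3)\ge n/(3M^3)$.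

\emph{Recovery claim: for every $x\in X$, the graph of $\rho'$ contains a walk of length at most $4M$ from $x$ to $\rho(\sigma_u)x$.} Let $x$ lie in the support of $j=\{B,uB\}\in\mathcal D$, named so that $x\in B$, where $u$ acts through $\rho$. Edges with labels in $\operatorname{Lk}(u)$ survive the deletion. If $uB=B$, a $\operatorname{Lk}(u)$-walk of length at most $M-1$ joins $x$ to $ux$. Suppose $B\cap uB=\emptyset$. Cut the closed walk $\omega_j$ cyclically at its crossings of $j$. This leaves segments, possibly of length $0$, each starting and ending in $B\cup uB$. Record, at the start and the end of each crossing, on which of the sides $B$, $uB$ the walk is. Around the closed walk the side changes an even number of times, and each of the odd number of crossings changes it. So some segment starts on one side and ends on the other. This segment does not cross $j$, and it crosses no other band of $\mathcal D$ because $\mathcal D$ is independent. It is therefore a walk in the graph of $\rho'$, of length less than $2M$; reversing it if necessary, it goes from $y\in B$ to $y'\in uB$. Joining $x$ to $y$ and $y'$ to $ux$ by $\operatorname{Lk}(u)$-walks of length at most $M-1$ proves the claim.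

A walk in the graph of $\rho'$ is determined by its starting point and its sequence of labels, and there are at most $K=(N+1)^{4M}$ sequences of length at most $4M$ (pad them with a blank symbol). So given $\rho'$, the action $\rho$ is determined by $u$, $X$ and one sequence for each $x\in X$. For given $u$ and $d$, \eqref{eq:fact} bounds the number of possibilities by
\[
\binom nd K^d\le\Bigl(\frac{en}{d}K\Bigr)^d\le(3eM^3K)^d\le(9M^3K)^d .
\]

A deletion may change which bands are odd, so termination needs a separate argument. Each round lowers the number of pairs $(x,v)\in[n]\times V$ with $vx\ne x$ by $d\ge n/(3M^3)$, and there are at most $Nn$ such pairs. Hence there are at most $T=3NM^3$ rounds, and their values $d_1,d_2,\dots$ sum to at most $Nn$. The process ends at a good action $\rho^*$. A preimage of $\rho^*$ under Stage 2 is determined by the number of rounds ($T+1$ choices), the pairs $(u,d)$ for all rounds (at most $(Nn)^T$ choices) and the recovery data (at most $(9M^3K)^{\sum_id_i}\le(9M^3K)^{Nn}$ choices). Multiplying by the bound for Stage 1 completes the proof.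
\end{proof}

\section{The upper bounds}\label{sec:upper}

\begin{lemma}\label{lem:good}
If $\rho$ is good, then $\sum_vc_v(\rho)\le(\gamma+N^2/M)\,n$.
\end{lemma}

\begin{proof}
By \eqref{eq:master} and Lemma~\ref{lem:weight}, it suffices to show $b_v(\rho)\le2Nn/M$ for each $v$. Let $W$ be an $L_v$-orbit whose points are moved by $v$. Since $L_v\subset\operatorname{Lk}(v)$, it lies in an active $v$-block, so $|W|\le M$. If $W$ violates \eqref{eq:orbit}, then by Proposition~\ref{prop:orbit} with $A=L_v$ and $Y=W$ it contains an endpoint of an edge of an odd band, hence a point of the support of an odd band. There are fewer than $Nn/M^2$ odd bands, each with support of at most $2M$ points. The orbits $W$ are disjoint, so at most $2Nn/M$ of them meet these supports.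
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:hom} and~\ref{thm:sub}]
The lower bounds are Proposition~\ref{prop:lower}. By Lemmas~\ref{lem:count} and~\ref{lem:good}, there are at most $(n+1)^Ne^{2Nn}n^{(\gamma+N^2/M)n}$ good actions. Multiplying by the fiber bound of Proposition~\ref{prop:reduce}, we get for every integer $M\ge1$
\begin{align*}
\log|\operatorname{Hom}(\Gamma,S_n)|\le{}&\gamma\,n\log n+(N^2+N)\,\frac{n\log n}{M}+Nn\bigl(4M\log(N+1)+\log(9M^3)\bigr)\\
&+T\log(Nn)+\log(T+1)+N\log(n+1)+2Nn .
\end{align*}
The second term, from large blocks and leftover odd bands, has order $n\log n/M$; the third, from the recovery words, has order $nM$. They balance at $M=\lceil\sqrt{\log n}\,\rceil$, for which $\sqrt{\log n}\le M\le3\sqrt{\log n}$ when $n\ge2$. Both terms are then $O(n\sqrt{\log n})$. Since $T=3NM^3=O((\log n)^{3/2})$, the second line is $O((\log n)^{5/2})+O(n)=O(n)$. This proves the upper bound in Theorem~\ref{thm:hom}.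

By Lemma~\ref{lem:hall}, $s_n(\Gamma)\le|\operatorname{Hom}(\Gamma,S_n)|/(n-1)!$, and $\log(n-1)!=\log n!-\log n\ge n\log n-2n$ by \eqref{eq:fact}. The upper bound in Theorem~\ref{thm:sub} follows, and dividing both bounds by $n\log n$ gives \eqref{eq:limit}.
\end{proof}

\section{The gap above zero}\label{sec:gap}

We recall one standard fact: for groups $P$ and $Q$, the kernel of the natural map $P*Q\to P\times Q$ is free on the commutators $[p,q]$ with $p\in P\setminus\{1\}$, $q\in Q\setminus\{1\}$. So $P*Q$ contains a free group of rank $2$ if $|P|\ge3$ and $|Q|\ge2$. A group containing a free subgroup on $x,y$ is not virtually abelian, since a subgroup of finite index contains $x^k$ and $y^k$ for some $k\ge1$, and these do not commute.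

\begin{proof}[Proof of Corollary~\ref{cor:gap}]
By Theorem~\ref{thm:sub} the limit is $\gamma-1$. Note that (iii) implies (ii), because $D_\infty$ has an infinite cyclic subgroup of index $2$. We distinguish two cases.

\emph{Case 1: some three vertices of $\mathcal G$ induce a subgraph $C$ with at most one edge.} If $C$ has no edge, then $\gamma\ge w(C)=\frac32$ and $\operatorname{Cox}(C)=D_\infty*\mathbb Z/2$. If $C$ has one edge, then $\gamma\ge w(C)=\frac34+\frac12=\frac54$ and $\operatorname{Cox}(C)=(\mathbb Z/2)^2*\mathbb Z/2$. In both cases the limit is at least $\frac14$. Moreover $\operatorname{Cox}(C)$ is a subgroup of $\Gamma$ (Section~\ref{sec:lower}) and contains a free group of rank $2$, so $\Gamma$ is not virtually abelian. Thus (i), (ii) and (iii) all fail.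

\emph{Case 2: any three vertices of $\mathcal G$ span at least two edges.} Then any three vertices span at most one edge of the complementary graph, so no two edges of the complement share a vertex. Hence $V$ is partitioned into $a$ singletons and $b$ non-adjacent pairs, and vertices in different parts are adjacent in $\mathcal G$. We have $b\ge1$ since $\mathcal G$ is not complete, and $\Gamma\cong(\mathbb Z/2)^a\times D_\infty^{\,b}$. So (iii) and (ii) hold. A clique collection that is not a clique contains one of the non-adjacent pairs. It contains no third vertex, since that vertex would be adjacent to both and form an induced path on three vertices, contrary to \eqref{eq:P3}. So clique collections are cliques, of weight less than $1$, or non-adjacent pairs, of weight $1$. Therefore $\gamma=1$ and (i) holds.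

This proves the equivalence and the bound $\frac14$. The value $\frac14$ is attained by the path $v_1v_2v_3v_4$. The whole path and the sets $\{v_1,v_2,v_3\}$, $\{v_2,v_3,v_4\}$ are not clique collections; the sets $\{v_1,v_2,v_4\}$ and $\{v_1,v_3,v_4\}$ have weight $\frac54$; and sets of at most two vertices have weight at most $1$. So $\gamma=\frac54$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPR}
Hyungryul Baik, Bram Petri and Jean Raimbault,
\emph{Subgroup growth of right-angled Artin and Coxeter groups},
arXiv:1805.03893 (2018).

\end{thebibliography}
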